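# Power-biorthogonal systems, shift blocks, and invariant subspaces of typical positive contractions on $\ell_q$

## 1. Systems that are biorthogonal along all powers of an operator

Throughout, $1<q<\infty$, $X=\ell_q=\ell_q(\mathbb Z_+)$ over $\mathbb C$, $X^*=\ell_{q'}$ with $\frac1q+\frac1{q'}=1$, and the pairing is bilinear: $\langle x,y\rangle=\sum_n x_ny_n$. So $T^*$ is the transposed matrix, and $\langle Tx,y\rangle=\langle x,T^*y\rangle$. The unit vectors are $e_n\in X$ and $e_n^*\in X^*$. We write $P_M$ for the projection of $X$ onto $\mathrm{span}(e_0,\dots,e_{M-1})$, and also for its transpose on $X^*$. $\mathcal B(X)$ is the space of bounded operators on $X$, and $\mathcal B_1(X)$ is its closed unit ball, the set of contractions.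

The whole proof turns on the following object.

**Definition (power-biorthogonal system).** Let $T\in\mathcal B(X)$. A power-biorthogonal system for $T$ is a pair of sequences $(x_i)_{i\ge0}\subset X$, $(y_j)_{j\ge0}\subset X^*$ with
$$\langle T^nx_i,y_j\rangle=\delta_{ij}\,\delta_{n0}\qquad\text{for all } n\ge0\text{ and all }(i,j)\ne(0,0).\tag{1}$$
A finite system of order $k$ consists of $x_0,\dots,x_k$ and $y_0,\dots,y_k$ satisfying (1) for all $n\geq 0$ and all $(i,j)\in I_k:=\{0,\dots,k\}^2\setminus\{(0,0)\}$.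

Note that the pair $(0,0)$ is exempt. We will want $x_0$ and $y_0$ to be close to prescribed vectors $\xi,\zeta$. If $\xi=\zeta=0$ and $\varepsilon<1$, then $\|x_0\|,\|y_0\|<\varepsilon$ forces $|\langle x_0,y_0\rangle|<1$, so no condition $\langle x_0,y_0\rangle=1$ could be imposed. For $k=0$ the index set $I_0$ is empty and any pair $(x_0,y_0)$ is a system of order $0$.

**Examples.**

* Let $T=A\oplus 0$, where $A$ acts on $\mathrm{span}(e_0,\dots,e_{M-1})$ and $T=0$ on the other unit vectors. Take any $x_0\in P_MX$, $y_0\in P_MX^*$, and $x_i=e_{M+i-1}$, $y_i=e_{M+i-1}^*$ for $i\ge1$. If $i\ge1$ or $j\ge1$, then for $n\ge1$ the number $\langle T^nx_i,y_j\rangle$ vanishes because $Te_m=0$ and $T^*e_m^*=0$ for $m\ge M$, and for $n=0$ it is $\delta_{ij}$. So (1) holds.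
* Let $T$ be an infinite $\ell_q$-direct sum of copies of the unilateral shift $S$, $Se_k=e_{k+1}$. Take $x_0=y_0=0$ and, for $i\ge1$, let $x_i$ and $y_i$ be the first unit vectors of the $i$-th copy. Again (1) holds.
* The single shift $S$ on $\ell_2$ has no power-biorthogonal system, although it has many invariant subspaces. Indeed, put $M=\overline{\mathrm{span}}\{S^nx_i:n\ge0,\,i\ge1\}$. Since $S$ is an isometry, $SM$ is closed and equals $\overline{\mathrm{span}}\{S^nx_i:n\ge1,\,i\ge1\}$. By (1), $y_1,y_2$ vanish on $SM$ while $\langle x_i,y_j\rangle=\delta_{ij}$ for $i,j\in\{1,2\}$, so $\dim M/SM\ge2$. By Beurling's theorem $\dim M/SM=1$ for every non-zero closed $S$-invariant $M\subset\ell_2$, a contradiction.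

Now for the purpose of such systems. A non-trivial invariant subspace of $T$ is a closed subspace $L$ with $\{0\}\ne L\ne X$ and $T(L)\subseteq L$.

**Proposition 1.** Suppose that $T$ has a power-biorthogonal system $(x_i),(y_j)$. Put
$$M=\overline{\mathrm{span}}\{T^nx_i:n\ge0,\,i\ge1\},\qquad N=\overline{\mathrm{span}}\{T^nx_i:n\ge1,\,i\ge1\}.$$

* (a) Every closed $L$ with $N\subseteq L\subseteq M$ is $T$-invariant, and $M/N$ is infinite-dimensional. So the lattice of invariant subspaces of $T$ contains a copy of the lattice of all closed subspaces of the infinite-dimensional Banach space $M/N$. Moreover $L=N+\mathbb Cx_1$ is a non-trivial invariant subspace.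
* (b) $\overline{\mathrm{span}}\{T^nx_0:n\ge0\}$ has infinite codimension in $X$, and $\overline{\mathrm{span}}\{T^{*n}y_0:n\ge0\}$ has infinite codimension in $X^*$.

*Proof.* (a) $T$ sends the generator $T^nx_i$ of $M$ to the generator $T^{n+1}x_i$ of $N$, so $T(M)\subseteq N$. If $N\subseteq L\subseteq M$, then $T(L)\subseteq T(M)\subseteq N\subseteq L$. By (1), for $j\ge1$ the functional $y_j$ vanishes on all $T^nx_i$ with $n\ge1$, $i\ge1$, hence on $N$. If a finite combination $\sum_{i\ge1}c_ix_i$ lies in $N$, applying $y_j$ gives $c_j=0$. So the classes of $x_1,x_2,\dots$ in $M/N$ are linearly independent.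

Let $\pi:M\to M/N$ be the quotient map. Then $E\mapsto\pi^{-1}(E)$ is an order isomorphism from the closed subspaces of $M/N$ onto the closed subspaces between $N$ and $M$. The intersection and the closed linear span of two closed subspaces between $N$ and $M$ lie again between $N$ and $M$, so this is a sublattice of the lattice of invariant subspaces of $T$.

Finally, $L=N+\mathbb Cx_1$ is closed (closed plus finite-dimensional). It contains $x_1$, and $x_1\ne0$ because $\langle x_1,y_1\rangle=1$. It lies in $\ker y_2$, because $y_2=0$ on $N$ and $\langle x_1,y_2\rangle=0$. And $\ker y_2\ne X$ because $\langle x_2,y_2\rangle=1$.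

(b) For $j\ge1$ and all $n\ge0$, (1) with $i=0$ gives $\langle T^nx_0,y_j\rangle=0$. The $y_j$, $j\ge1$, are linearly independent since $\langle x_i,y_j\rangle=\delta_{ij}$. So infinitely many independent functionals annihilate the orbit of $x_0$. Exchanging roles, $\langle x_i,T^{*n}y_0\rangle=\langle T^nx_i,y_0\rangle=0$ for $i\ge1$, and the $x_i$ are linearly independent. $\square$

## 2. Positive contractions, two topologies, and the theorem

With respect to the canonical basis, $x\in\ell_q$ is positive if all its coordinates are $\ge0$, and $T\in\mathcal B(X)$ is positive if $Tx\ge0$ whenever $x\ge0$. With matrix entries $t_{ij}=\langle Te_j,e_i^*\rangle$, this means $t_{ij}\ge0$ for all $i,j$. Let $\mathcal P_1(X)$ be the set of positive contractions, and let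
$$\mathcal R_1(X)=\{T=(t_{ij}):\ |T|:=(|t_{ij}|)\text{ is the matrix of a contraction of }\ell_q\}.$$
Since $|T|=T$ for positive $T$, and $|Tx|\le|T||x|$ coordinatewise, $\mathcal P_1(X)\subset\mathcal R_1(X)\subset\mathcal B_1(X)$. Not every contraction has a contractive modulus: on $\ell_2^2$ the matrix $\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ is unitary, but its modulus sends $(1,1)$ to $\sqrt2\,(1,1)$.

The strong operator topology $\mathtt{SOT}$ is given by the seminorms $T\mapsto\|Tx\|$, $x\in X$. The topology $\mathtt{SOT}^*$ is given by these together with $T\mapsto\|T^*y\|$, $y\in X^*$. They differ: the powers of the backward shift ($e_0\mapsto0$, $e_{k+1}\mapsto e_k$) tend to $0$ in $\mathtt{SOT}$, but their adjoints are the powers of the forward shift on $\ell_{q'}$, which are isometries.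

From now on $\tau\in\{\mathtt{SOT},\mathtt{SOT}^*\}$, and $\mathcal K$ is either $\mathcal P_1(X)$ or $\mathcal R_1(X)$. On $\mathcal B_1(X)$ put
$$d(T,T')=\sum_{i\ge0}2^{-i}\|(T-T')e_i\|\quad\Big(\text{plus }\sum_{i\ge0}2^{-i}\|(T-T')^*e_i^*\|\text{ if }\tau=\mathtt{SOT}^*\Big).$$

**Fact 1.** $d$ is a complete separable metric on $\mathcal B_1(X)$ that induces $\tau$, and $\mathcal K$ is $\tau$-closed. So $(\mathcal K,\tau)$ is Polish, and the Baire category theorem applies in it.

*Proof.* The terms of $d$ are at most $2\cdot2^{-i}$, so $d(T_\alpha,T)\to0$ if and only if $\|(T_\alpha-T)e_i\|\to0$ for each $i$ (and $\|(T_\alpha-T)^*e_i^*\|\to0$ for each $i$ in the second case). Since $\|T_\alpha-T\|\le2$ and the $e_i$, respectively the $e_i^*$, span dense subspaces of $\ell_q$, respectively $\ell_{q'}$, this is $\tau$-convergence. If $(T_k)$ is $d$-Cauchy, then $T_kx$ converges for every $x$ by the same density argument, to $Tx$ for a contraction $T$. In the second case $T_k^*y$ also converges for every $y$, and passing to the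 limit in $\langle T_kx,y\rangle=\langle x,T_k^*y\rangle$ shows that the limit is $T^*y$. So $d$ is complete. The map $T\mapsto((Te_i)_i)$, respectively $T\mapsto((Te_i)_i,(T^*e_i^*)_i)$, is a homeomorphism onto a subset of a countable product of separable metric spaces, so $\tau$ is separable.

The entries $t_{ij}$ are $\tau$-continuous, so $\{t_{ij}\ge0\ \forall i,j\}$ is closed. For $\mathcal R_1(X)$ we check that $T\in\mathcal R_1(X)$ if and only if $\||P_MTP_M|\|\le1$ for all $M$. For each $M$ this is a closed condition on finitely many entries. One direction holds because $|P_MTP_M|=P_M|T|P_M$. Conversely, let $x\ge0$ be finitely supported. For all large $M$ we have $\|P_M|T|x\|=\|P_M|T|P_Mx\|\le\|x\|$, and $M\to\infty$ gives $\||T|x\|\le\|x\|$. For complex finitely supported $x$ use $\big||T|x\big|\le|T||x|$, then extend by density. $\square$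

A set is comeager if it contains a dense $G_\delta$. Countable intersections of comeager sets are comeager. A property is typical for $\tau$ if the $T\in\mathcal P_1(X)$ that have it form a comeager set in $(\mathcal P_1(X),\tau)$. It is known that a typical $T\in(\mathcal P_1(\ell_1),\mathtt{SOT})$ has a non-trivial invariant subspace, and so does a typical $T\in\mathcal P_1(\ell_2)$, for $\mathtt{SOT}$ and for $\mathtt{SOT}^*$. The question, from Valentin Gillet, "Typical properties of positive contractions and the invariant subspace problem", arXiv:2409.14481 (2024), is whether the same is true on $\ell_q$ with $1<q\ne2<\infty$, for each of the two topologies. The answer is yes for both, and it comes from the following theorem.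

**Theorem 2.** Let $1<q<\infty$, let $\mathcal K$ be $\mathcal P_1(\ell_q)$ or $\mathcal R_1(\ell_q)$, and let $\tau$ be $\mathtt{SOT}$ or $\mathtt{SOT}^*$. There is a comeager set of $T\in(\mathcal K,\tau)$ with the following property: for all $\xi\in X$, $\zeta\in X^*$, $\varepsilon>0$ there is a power-biorthogonal system $(x_i),(y_j)$ for $T$ with $\|x_0-\xi\|<\varepsilon$ and $\|y_0-\zeta\|<\varepsilon$.

**Corollary 3.** For every $1<q<\infty$, in particular for $q\ne2$, a typical $T\in(\mathcal P_1(\ell_q),\mathtt{SOT})$ and a typical $T\in(\mathcal P_1(\ell_q),\mathtt{SOT}^*)$ have a non-trivial invariant subspace. Moreover, for a typical $T$ the lattice of invariant subspaces contains a copy of the lattice of all closed subspaces of some infinite-dimensional Banach space. The vectors $x$ for which $\overline{\mathrm{span}}\{T^nx:n\ge0\}$ has infinite codimension are dense in $X$, so the non-cyclic vectors of $T$ are dense. The non-cyclic vectors of $T^*$ are dense in $X^*$. The same holds for $\mathcal R_1(\ell_q)$.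

*Proof from Theorem 2.* Apply Proposition 1 to the system given by Theorem 2. For the density statements, let $\xi$, $\zeta$ and $\varepsilon$ be arbitrary in part (b). $\square$

One elementary continuity fact will be used several times. If $T_k,T$ are contractions, $T_k\to T$ in $\mathtt{SOT}$ and $z_k\to z$ in norm, then
$$T_k^nz_k\to T^nz\quad\text{in norm, for each }n\ge0.\tag{2}$$
Indeed $\|T_kz_k-Tz\|\le\|z_k-z\|+\|(T_k-T)z\|\to0$; now iterate. In particular $T\mapsto T^nz$ is $\mathtt{SOT}$-to-norm continuous on contractions.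

## 3. A dense set of good operators, and a repair that costs $\sum|a_n|$

**Density is easy.** Given $T'\in\mathcal K$, the operator $P_MT'P_M$ lies in $\mathcal K$, tends to $T'$ in $\mathtt{SOT}^*$ as $M\to\infty$, and has the form $A\oplus0$ of the first example. In that example $x_0$ was any vector of $P_MX$ and $y_0$ any vector of $P_MX^*$. So for given $\xi,\zeta,\varepsilon$ the operators satisfying the conclusion are dense. But density is not comeagerness. For fixed vectors, condition (1) is a closed condition on $T$, not an open one, and the vectors range over an uncountable set.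

**A natural plan.** Build the system for a typical $T$ by successive approximation. At stage $k$ we have an operator with an exact finite system of order $k$. We pass to a small open neighborhood of it, move to an arbitrary nearby $T'$, perturb $T'$ slightly to $T''$ so that it has an exact system of order $k+1$, and change the old vectors only by $\varepsilon_k$, with $\sum\varepsilon_k<\infty$. In the limit the vectors converge in norm, and (1) passes to the limit by (2).

The task at each stage is then this. Near an operator $T$ with an exact system, $T'$ satisfies the relations only approximately, and only for $n<N$, because an $\mathtt{SOT}$-neighborhood controls only finitely many powers. We cut $T'$ to a finite block $\tilde A=\rho P_MT'P_M$ with $\rho<1$, and we are left with errors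
$$a_n=\langle\tilde A^nP_Mx_i,P_My_j\rangle-\delta_{ij}\delta_{n0}.$$
The coordinates beyond $M$ are free. Put a shift there, and add to $x_i$ and $y_j$ pieces $u$ and $v$ living on the shift coordinates with $\langle S^nu,v\rangle=-a_n$. The shift is a positive contraction, so this stays in $\mathcal K$; no positivity is needed for $u$ and $v$.

**The first repair.** The most direct way uses one copy of the shift for each $n$. On the $n$-th copy take $u=\alpha_ne_0$ and $v=\beta_ne_n^*$ with $\alpha_n\beta_n=-a_n$. This produces exactly $-a_n$ at power $n$ and $0$ at the other powers. With $|\alpha_n|=|a_n|^{1/q}\sigma^{1/2-1/q}$ and $|\beta_n|=|a_n|^{1/q'}\sigma^{1/2-1/q'}$, where $\sigma=\sum|a_n|$, the total norms of the added pieces in $\ell_q$ and $\ell_{q'}$ are $\sqrt\sigma$. So the repair is cheap if $\sum_n|a_n|$ is small.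

**Where it stops.** The sum $\sum_n|a_n|$ need not be small. Take $T=0$, $x_0=y_0=0$, $x_1=y_1=\frac{\sqrt3}2\sum_m2^{-m}e_m$ (as an element of $\ell_q$, respectively $\ell_{q'}$). Then $\langle x_1,y_1\rangle=\frac34\sum_m4^{-m}=1$, so this is a system of order $1$ for $T=0$. The positive contractions $T'=I-P_L$ tend to $0$ in $\mathtt{SOT}^*$ as $L\to\infty$, and
$$\langle T'^nx_1,y_1\rangle=\tfrac34\sum_{m\ge L}4^{-m}=4^{-L}\qquad(n\ge1).$$
Each error is tiny, but they do not decay in $n$. For $\tilde A=\rho P_MT'P_M$ with $M>L$ and $\rho=1-\frac1M$ we get, for $n\ge1$, $a_n=\rho^n(4^{-L}-4^{-M})$, and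
$$\sum_{n\ge1}|a_n|=(4^{-L}-4^{-M})\frac{\rho}{1-\rho}=(4^{-L}-4^{-M})(M-1)\longrightarrow\infty\quad(M\to\infty).$$
The neighborhood of $T$ decides how large $L$ is. Only afterwards does the prescribed neighborhood of $T'$ push $M$ to infinity and $\rho$ to $1$. So the cost of this repair is not controlled.

**The same errors, repaired cheaply.** Yet a geometric sequence is cheap if one uses the shift better. Let $0<\rho<1$, $t>0$, and
$$u=\alpha\,(\rho^{(q'-1)m})_{m\ge0},\quad v=\beta\,(\rho^m)_{m\ge0},\quad\alpha\beta=t(1-\rho^{q'}).$$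
Then $\langle S^nu,v\rangle=\sum_mu_mv_{m+n}=\alpha\beta\rho^n\sum_m\rho^{q'm}=t\rho^n$. Since $(q'-1)q=q'$, we have $\|u\|_q\|v\|_{q'}=\alpha\beta(1-\rho^{q'})^{-1/q-1/q'}=t$. The cost is $t$ instead of $t/(1-\rho)$.

What makes $(t\rho^n)$ small is not its $\ell_1$ norm but its size as a functional on polynomials: the pair above gives $|\sum_np_nt\rho^n|=|\langle p(S)u,v\rangle|\le t\|p(S)\|$. So we measure errors by duality with
$$\|p\|_{(q)}:=\|p(S)\|_{\mathcal B(\ell_q)},\qquad p=\sum_np_nz^n\text{ a polynomial}.$$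
Two things then have to be shown:

1. the errors $a_n$ are small as functionals for this norm, uniformly in $M$ and $\rho$. This needs $\|p(\tilde A)\|\le\|p\|_{(q)}$ (Section 4);
2. functionals that are small for this norm can be written through the shift at small cost (Section 5).

**Elementary properties of $\|\cdot\|_{(q)}$.**

* (F1) $|p_n|=|\langle p(S)e_0,e_n^*\rangle|\le\|p\|_{(q)}$.
* (F2) $\|z^Np\|_{(q)}=\|S^Np(S)\|=\|p\|_{(q)}$, since $S^N$ is an isometry.
* (F3) Let $D_\theta e_k=e^{ik\theta}e_k$, an isometry. Then $D_\theta SD_\theta^{-1}=e^{i\theta}S$, so $p(e^{i\theta}S)=D_\theta p(S)D_\theta^{-1}$ has norm $\|p\|_{(q)}$.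

For $q=2$ this norm is the supremum of $|p|$ on the unit circle. It can be smaller than $\sum|p_n|$: for $p=1+z-z^2$ we have $|p(e^{i\theta})|=|e^{-i\theta}+1-e^{i\theta}|=|1-2i\sin\theta|\le\sqrt5$, while $\sum|p_n|=3$.

## 4. Matsaev's inequality for matrices with contractive modulus

The next lemma is the known inequality of Matsaev type (Akcoglu–Sucheston, Peller, Coifman–Rochberg–Weiss). We prove it in full.

**Lemma 4.** If $A=(a_{ij})$ is an $m\times m$ complex matrix and $|A|$ is a contraction of $\ell_q^m$, then $\|p(A)\|\le\|p\|_{(q)}$ for every polynomial $p$.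

**Step 1: reduction to non-zero entries and $\||A|\|=1$.** The purpose is to have a norming vector with positive coordinates. For $0<\delta<1$ the matrix $(1-\delta)A$ has modulus of norm less than $1$, so its zero entries can be replaced by tiny positive numbers while the modulus stays a contraction. Letting $\delta\to0$ and using continuity of $A\mapsto p(A)$, we may assume all $a_{ij}\ne0$.

Write $A=sA_1$ with $s=\||A|\|\in(0,1]$, so $\||A_1|\|=1$ and $p(A)=p_s(A_1)$ with $p_s(z)=p(sz)$. If $s<1$, let $P_s(\theta)=\sum_{n\in\mathbb Z}s^{|n|}e^{in\theta}\ge0$ be the Poisson kernel, so that $\int P_s(\theta)e^{in\theta}\frac{d\theta}{2\pi}=s^n$ for $n\ge0$. Then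
$$p_s(S)=\int P_s(\theta)\,p(e^{i\theta}S)\,\frac{d\theta}{2\pi},\qquad\text{so}\quad\|p_s\|_{(q)}\le\|p\|_{(q)}$$
by (F3) and $\int P_s\frac{d\theta}{2\pi}=1$. If the lemma holds for $A_1$, then $\|p(A)\|=\|p_s(A_1)\|\le\|p_s\|_{(q)}\le\|p\|_{(q)}$. So we assume $a_{ij}\neq 0$ for all $i,j$ and $\||A|\|=1$.

**Step 2: weights and probabilities from a norming vector.** The purpose is to factor $|a_{ij}|=w_{ij}\beta_{ij}$ so that $\beta$ has row sums $1$ and $w^q\beta$ has column sums $1$. Let $h_{ij}=|a_{ij}|>0$, $\omega_{ij}=a_{ij}/h_{ij}$, $H=(h_{ij})$. By compactness the norm of $H$ is attained, and replacing the vector by its modulus does not decrease $\|Hx\|$. So there is $x\ge0$ with $\|x\|_q=1=\|Hx\|_q$. Put $y=Hx$. All $y_i>0$, because $h_{ij}>0$ and $x\ne0$.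

Let $g=H^ty^{q-1}$, with powers taken coordinatewise. Since $(q-1)q'=q$, $\|y^{q-1}\|_{q'}=1$, and so $\|g\|_{q'}\le1$. Also $\langle x,g\rangle=\langle Hx,y^{q-1}\rangle=\sum_iy_i^q=1$. By Young's inequality
$$1=\sum_jx_jg_j\le\sum_j\Big(\frac{x_j^q}q+\frac{g_j^{q'}}{q'}\Big)\le\frac1q+\frac1{q'}=1,$$
so there is equality for every $j$, which means $g_j^{q'}=x_j^q$, that is, $g_j=x_j^{q-1}$. Thus
$$\sum_ih_{ij}y_i^{q-1}=x_j^{q-1},$$
and in particular all $x_j>0$. Put $w_{ij}=y_i/x_j$ and $\beta_{ij}=h_{ij}/w_{ij}$. Then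
$$\sum_j\beta_{ij}=\frac1{y_i}\sum_jh_{ij}x_j=1,\qquad\sum_iw_{ij}^q\beta_{ij}=\sum_iw_{ij}^{q-1}h_{ij}=\frac1{x_j^{q-1}}\sum_ih_{ij}y_i^{q-1}=1.\tag{3}$$

**Step 3: an isometry whose powers compress to the powers of $A$.** The purpose is to replace $A$ by an isometry $U$ of an $L_q$ space. For each $i$ partition $[0,1)$ into intervals $B_{ij}$ of length $\beta_{ij}$, $1\le j\le m$. This is possible by the first part of (3). On $\Omega=\{1,\dots,m\}\times[0,1)^{\mathbb N}$, with counting measure times product Lebesgue measure, define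
$$(Uf)(i,t_1,t_2,\dots)=\sum_j\omega_{ij}w_{ij}\mathbf 1_{B_{ij}}(t_1)\,f(j,t_2,t_3,\dots).$$
For fixed $i$ the sets $B_{ij}$ are disjoint and $|\omega_{ij}|=1$, so by Fubini and the second part of (3)
$$\|Uf\|_q^q=\sum_{i,j}w_{ij}^q\beta_{ij}\|f(j,\cdot)\|_q^q=\sum_j\|f(j,\cdot)\|_q^q=\|f\|_q^q .$$
So $U$ is an isometry of $L_q(\Omega)$. Let $Je_j=\mathbf 1_{\{j\}\times[0,1)^{\mathbb N}}$, an isometry $\ell_q^m\to L_q(\Omega)$, and $(Ef)_i=\int f(i,t)\,dt$, a contraction $L_q(\Omega)\to\ell_q^m$ by Hölder. Then $EJ=I$ and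
$$(EUf)_i=\sum_j\omega_{ij}w_{ij}\beta_{ij}(Ef)_j=\sum_ja_{ij}(Ef)_j=(AEf)_i .$$
Hence $EU=AE$, $EU^nJ=A^nEJ=A^n$ for all $n\ge0$, and $p(A)=E\,p(U)J$. So $\|p(A)\|\le\|p(U)\|$.

**Step 4: comparison of an $L_q$ isometry with the shift.** The purpose is to show $\|p(U)\|\le\|p\|_{(q)}$, by reading orbits of $U$ pointwise as sequences. Let $d=\deg p$ and $K\ge1$. As $U$ is an isometry,
$$K\|p(U)f\|^q=\sum_{k<K}\|U^kp(U)f\|^q=\int_\Omega\sum_{k<K}\Big|\sum_{n\le d}p_n(U^{n+k}f)(\omega)\Big|^qd\omega .$$
Fix $\omega$ and put $g_m=(U^mf)(\omega)$ for $0\le m<K+d$. The index $n+k$ increases with $n$, while $S$ moves coordinates forward, so we reverse: $g'_m=g_{K+d-1-m}$ for $0\le m<K+d$, and $g'_m=0$ for $m\ge K+d$. For $0\le k<K$,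
$$(p(S)g')_{K+d-1-k}=\sum_{n\le d}p_n\,g'_{K+d-1-k-n}=\sum_{n\le d}p_n\,g_{n+k},$$
where $K+d-1-k-n\ge0$. So the integrand is at most $\|p(S)g'\|_q^q\le\|p\|_{(q)}^q\sum_{m<K+d}|(U^mf)(\omega)|^q$. Integrating and using $\|U^mf\|=\|f\|$ we get
$$K\|p(U)f\|^q\le(K+d)\,\|p\|_{(q)}^q\,\|f\|^q .$$
Divide by $K$ and let $K\to\infty$. $\square$

## 5. Writing small functionals through the shift

**Lemma 5.** Let $\eta>0$ and let $a\in\ell_1(\mathbb Z_+)$ satisfy $|\sum_na_np_n|\le\eta\|p\|_{(q)}$ for all polynomials $p$. Then there are $u_l\in\ell_q$, $v_l\in\ell_{q'}$ $(l\in\mathbb Z_+)$ with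
$$\Big(\sum_l\|u_l\|^q\Big)^{1/q}\le\sqrt{2\eta},\qquad\Big(\sum_l\|v_l\|^{q'}\Big)^{1/q'}\le\sqrt{2\eta},\qquad a_n=\sum_l\langle S^nu_l,v_l\rangle\quad(n\ge0).$$

Let $C\subset\ell_1$ be the set of all finite sums $\sum_l(\langle S^nu_l,v_l\rangle)_{n\ge0}$ with $u_l,v_l$ finitely supported and $\sum_l\|u_l\|\|v_l\|\le1$. Each such sequence has finitely many non-zero terms, because $\langle S^nu,v\rangle=0$ once $n$ exceeds the support of $v$. $C$ is convex and balanced: scale the $u_l$ and concatenate the sums.

**Step 1: $a$ lies in the $\ell_1$-closure of $\eta C$.** This turns the inequality on polynomials into an approximate representation. Suppose it fails. By Hahn–Banach there is $c\in\ell_\infty=(\ell_1)^*$ with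
$$\Big|\sum_na_nc_n\Big|>\eta\kappa,\qquad\kappa:=\sup_{b\in C}\Big|\sum_nb_nc_n\Big|<\infty .$$
The sequence $c$ is not a polynomial, so we smooth it. Let $c^K(z)=\sum_{n<K}(1-\frac nK)c_nz^n$, and let $F_K(\theta)=\sum_{|n|<K}(1-\frac{|n|}K)e^{in\theta}\ge0$ be the Fejér kernel, so that $\int F_K(\theta)e^{in\theta}\frac{d\theta}{2\pi}=(1-\frac nK)_+$ for $n\ge0$. The matrix $D_\theta$ is diagonal, hence equal to its transpose, so $\langle S^nD_\theta^{-1}u,D_\theta v\rangle=\langle D_\theta S^nD_\theta^{-1}u,v\rangle=e^{in\theta}\langle S^nu,v\rangle$. For finitely supported $u,v$,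
$$|\langle c^K(S)u,v\rangle|=\Big|\int F_K(\theta)\sum_nc_n\langle S^nD_\theta^{-1}u,D_\theta v\rangle\frac{d\theta}{2\pi}\Big|\le\kappa\|u\|\|v\| .$$
Here the inner sum is at most $\kappa\|D_\theta^{-1}u\|\|D_\theta v\|=\kappa\|u\|\|v\|$ in modulus by the definition of $\kappa$, and $\int F_K\frac{d\theta}{2\pi}=1$. Hence $\|c^K\|_{(q)}\le\kappa$. The hypothesis with $p=c^K$ gives $|\sum_{n<K}(1-\frac nK)a_nc_n|\le\eta\kappa$. As $K\to\infty$, dominated convergence ($a\in\ell_1$, $c\in\ell_\infty$) gives $|\sum_na_nc_n|\le\eta\kappa$, a contradiction.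

**Step 2: from approximate to exact.** Now the first repair of Section 3 is affordable, because only a remainder of small $\ell_1$ norm is left. Choose $b\in\eta C$ with $\|a-b\|_{\ell_1}\le\eta$, and let $d_n=a_n-b_n$. The sequence $(\langle S^ke_0,e_n^*\rangle)_{k\ge0}$ is the $n$-th unit sequence, so
$$a-b=\sum_n\big(\langle S^k(d_ne_0),e_n^*\rangle\big)_{k\ge0},\qquad\sum_n\|d_ne_0\|\|e_n^*\|\le\eta .$$
Together with the pairs representing $b$, this gives $a_n=\sum_l\langle S^nu_l,v_l\rangle$ for countably many pairs with $s:=\sum_ls_l\le2\eta$, where $s_l=\|u_l\|\|v_l\|$.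

**Step 3: balancing the norms.** The purpose is to pass from $\sum\|u_l\|\|v_l\|$ to separate norms. Drop the pairs with $s_l=0$. If none remain then $a=0$ and zero vectors suffice; so let $s>0$. Replace $(u_l,v_l)$ by $(t_lu_l,t_l^{-1}v_l)$, with $t_l>0$ such that
$$\|u_l\|=s_l^{1/q}s^{1/2-1/q},\qquad\|v_l\|=s_l^{1/q'}s^{1/2-1/q'} .$$
This is possible since the product of the right-hand sides is $s_l$. Then $\sum_l\|u_l\|^q=s\cdot s^{q/2-1}=s^{q/2}$, and likewise $\sum_l\|v_l\|^{q'}=s^{q'/2}$. So the two norms in the lemma are $\sqrt s\le\sqrt{2\eta}$. Fill up with zero pairs to index by $\mathbb Z_+$. $\square$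

## 6. Perturbing to an exact system with one more index

Let $\mathcal C_k$ be the set of tuples $c=(T;x_0,\dots,x_k;y_0,\dots,y_k)$ such that $T\in\mathcal K$, $\|T\|<1$, and $(x_i),(y_j)$ is a finite system of order $k$ for $T$. Thus $\mathcal C_0$ imposes only $T\in\mathcal K$ and $\|T\|<1$. The condition $\|T\|<1$ is there so that $\|T^Nx_i\|$ becomes as small as we like.

**Lemma 6.** Let $c\in\mathcal C_k$ and $\varepsilon>0$. There is an $\mathtt{SOT}$-open neighborhood $\mathcal U=\mathcal U(c,\varepsilon)$ of $T$ in $\mathcal K$ such that for every $T'\in\mathcal U$ and every $\tau$-neighborhood $\mathcal V$ of $T'$ in $\mathcal K$ there is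
$$c''=(T'';x_0'',\dots,x_{k+1}'';y_0'',\dots,y_{k+1}'')\in\mathcal C_{k+1}$$
with $T''\in\mathcal V$, and $\|x_i''-x_i\|<\varepsilon$, $\|y_j''-y_j\|<\varepsilon$ for $0\le i,j\le k$.

Mind the order of choices: $\mathcal U$ depends on $c$ and $\varepsilon$ only, while $T'\in\mathcal U$ and $\mathcal V$ are arbitrary afterwards.

**Step 1: the neighborhood $\mathcal U$.** It must make the first $N$ errors small and the vectors $T'^Nx_i$ small. Let $r=\|T\|<1$ and $R=1+\max_{i,j}(\|x_i\|,\|y_j\|)$. Choose $\eta>0$ with $(k+1)\sqrt{2\eta}<\varepsilon/2$, then $N\ge1$ with $(N+1)r^NR^2<\eta/4$. Let $\mathcal U$ be the set of $T'\in\mathcal K$ with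
$$|\langle T'^nx_i,y_j\rangle-\delta_{ij}\delta_{n0}|<\frac\eta{4N}\quad(0\le n<N,\ (i,j)\in I_k),\qquad(N+1)R\,\|T'^Nx_i\|<\frac\eta4\quad(0\le i\le k).$$
By (2) these are finitely many $\mathtt{SOT}$-open conditions. $T$ satisfies them: the first quantities are $0$ for $T$, and $(N+1)R\|T^Nx_i\|\le(N+1)R\,r^NR<\eta/4$.

**Step 2: cutting $T'$ to a finite block.** This makes the coordinates beyond $M$ available. Let $T'\in\mathcal U$ and $\mathcal V$ be given. For $M\ge2$ let $\rho=1-\frac1M$ and $\tilde A=\rho P_MT'P_M$. As $M\to\infty$, $\tilde A\to T'$ in $\mathtt{SOT}$, so by (2) $\tilde A^nP_Mx_i\to T'^nx_i$ in norm for each $n$, and $P_My_j\to y_j$. So for all large $M$ the errors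
$$a_n^{ij}=\langle\tilde A^nP_Mx_i,P_My_j\rangle-\delta_{ij}\delta_{n0},\qquad(i,j)\in I_k,$$
satisfy
$$|a_n^{ij}|<\frac\eta{4N}\ \ (n<N),\qquad(N+1)R\,\|\tilde A^NP_Mx_i\|<\frac\eta4\ \ (0\le i\le k).\tag{4}$$
Also $a^{ij}\in\ell_1$ because $\|\tilde A\|\le\rho<1$. As Section 3 showed, its $\ell_1$ norm is not under control, and it will not be used.

**Step 3: the errors are small as functionals.** This is the hypothesis of Lemma 5, with the constant $\eta$ fixed before $M$. Let $p$ be a polynomial and $\hat p=\sum_{n\ge N}p_nz^{n-N}$. By (F2), the triangle inequality with $\|z^n\|_{(q)}=1$, and (F1),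
$$\|\hat p\|_{(q)}=\|z^N\hat p\|_{(q)}\le\|p\|_{(q)}+\sum_{n<N}|p_n|\le(N+1)\|p\|_{(q)} .$$
The matrix $|\tilde A|=\rho P_M|T'|P_M$ is a contraction of $\ell_q^M$, so Lemma 4 gives $\|\hat p(\tilde A)\|\le\|\hat p\|_{(q)}$ on $P_MX$. For $n\ge N\ge1$ the term $\delta_{n0}$ vanishes, hence $\sum_{n\ge N}a_n^{ij}p_n=\langle\hat p(\tilde A)\tilde A^NP_Mx_i,P_My_j\rangle$. With (F1), (4) and $\|P_My_j\|\le R$,
$$\Big|\sum_na_n^{ij}p_n\Big|\le\sum_{n<N}|a_n^{ij}||p_n|+\|\hat p\|_{(q)}\|\tilde A^NP_Mx_i\|R\le\Big(\frac\eta4+(N+1)\|\tilde A^NP_Mx_i\|R\Big)\|p\|_{(q)}\le\eta\|p\|_{(q)} .$$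
Lemma 5, applied to $-a^{ij}$, gives for each $(i,j)\in I_k$ families $(u_l^{ij})_l$, $(v_l^{ij})_l$ with
$$\Big(\sum_l\|u_l^{ij}\|^q\Big)^{1/q}\le\sqrt{2\eta},\quad\Big(\sum_l\|v_l^{ij}\|^{q'}\Big)^{1/q'}\le\sqrt{2\eta},\quad\sum_l\langle S^nu_l^{ij},v_l^{ij}\rangle=-a_n^{ij}\ \ (n\ge0).\tag{5}$$

**Step 4: the new operator and the new vectors.** We give each pair $(i,j)\in I_k$ its own family of shifts, so that the corrections do not interfere, and reserve $e_M$ for the new index. Let $k\ge1$. Relabel the unit vectors $e_m$, $m\ge M+1$, bijectively as $e_{(i,j,l,m)}$ with $(i,j)\in I_k$ and $l,m\in\mathbb Z_+$. Define $B$ by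
$$B=\tilde A\ \text{ on }P_MX,\qquad Be_M=0,\qquad Be_{(i,j,l,m)}=e_{(i,j,l,m+1)},$$
and put $T''=\rho B$. If $k=0$, there is nothing to correct, and we let $B=0$ on $\overline{\mathrm{span}}\{e_m:m\ge M\}$.

$B$ is an $\ell_q$-direct sum of operators on disjoint sets of coordinates, each with contractive modulus, and all its entries are $\ge0$ if those of $T'$ are. Hence $B\in\mathcal K$, $T''=\rho B\in\mathcal K$, and $\|T''\|\le\rho<1$.

Let $\tilde u^{ij}\in X$ have coordinate $(u_l^{ij})_m$ at the place $(i,j,l,m)$ and $0$ elsewhere, and define $\tilde v^{ij}\in X^*$ from the $v_l^{ij}$ in the same way. By (5) both have norm at most $\sqrt{2\eta}$. For $i,j\le k$ put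
$$x_i''=P_Mx_i+\sum_{j:(i,j)\in I_k}\tilde u^{ij},\qquad y_j''=P_My_j+\sum_{i:(i,j)\in I_k}\tilde v^{ij},\qquad x_{k+1}''=e_M,\quad y_{k+1}''=e_M^* .$$
(For $k=0$ the sums are empty.)

**Step 5: the relations hold exactly.** We check that $c''\in\mathcal C_{k+1}$. Let $(i,j)\in I_k$. The vector $x_i''$ is non-zero only in $P_MX$ and in blocks with first index $i$, the vector $y_j''$ only in $P_MX^*$ and in blocks with second index $j$, and $B$ preserves every block. So only $P_MX$ and block $(i,j)$ contribute, and by (5)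
$$\langle B^nx_i'',y_j''\rangle=\langle\tilde A^nP_Mx_i,P_My_j\rangle+\sum_l\langle S^nu_l^{ij},v_l^{ij}\rangle=\langle\tilde A^nP_Mx_i,P_My_j\rangle-a_n^{ij}=\delta_{ij}\delta_{n0} .$$
Hence $\langle T''^nx_i'',y_j''\rangle=\rho^n\delta_{ij}\delta_{n0}=\delta_{ij}\delta_{n0}$. The scaling by $\rho$ does no harm because the right-hand side lives at $n=0$ only.

Now let $i=k+1$ or $j=k+1$. The line $\mathbb Ce_M$ is a direct summand on which $B$ is $0$, so $Be_M=0$ and $B^*e_M^*=0$, and all these numbers vanish for $n\ge1$. For $n=0$, the vectors $x_i'',y_j''$ with $i,j\le k$ have zero $M$-th coordinate, and $\langle e_M,e_M^*\rangle=1$. So the value is $\delta_{ij}$.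

**Step 6: the old vectors moved little.** For each $i$ there are at most $k+1$ values of $j$, so
$$\|x_i''-x_i\|\le\|(I-P_M)x_i\|+(k+1)\sqrt{2\eta}<\varepsilon$$
as soon as $M$ is so large that $\|(I-P_M)x_i\|<\varepsilon/2$ for all $i\le k$. The same argument gives $\|y_j''-y_j\|<\varepsilon$. Here it matters that $\eta$ did not depend on $M$.

**Step 7: $T''\in\mathcal V$ for large $M$.** Since $B$ commutes with $P_M$, for $z\in X$ and $y\in X^*$
$$T''z=\rho^2P_MT'P_Mz+\rho B(I-P_M)z,\qquad T''^*y=\rho^2P_MT'^*P_My+\rho B^*(I-P_M)y .$$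
The last terms have norms at most $\|(I-P_M)z\|$ and $\|(I-P_M)y\|$, and these tend to $0$ as $M\to\infty$, whatever choices were made in constructing $B$. So $T''\to T'$ in $\mathtt{SOT}^*$, hence in $\tau$. Choose $M$ large enough for Steps 2, 6 and 7. $\square$

## 7. A tree of open sets, and the proof of Theorem 2

**Step 1: reduction to one triple.** For fixed $\xi,\zeta,\varepsilon$ let $\mathcal G(\xi,\zeta,\varepsilon)$ be the set of $T\in\mathcal K$ that have a power-biorthogonal system with $\|x_0-\xi\|<\varepsilon$ and $\|y_0-\zeta\|<\varepsilon$. It suffices to show that each $\mathcal G(\xi,\zeta,\varepsilon)$ is comeager. Indeed, intersect over $\xi$ and $\zeta$ in countable dense sets and over $\varepsilon=1/m$. For arbitrary $\xi,\zeta,\varepsilon$, choose $\xi',\zeta'$ in the dense sets within $\varepsilon/2$ of $\xi,\zeta$, and $1/m<\varepsilon/2$. A system that works for $(\xi',\zeta',1/m)$ works for $(\xi,\zeta,\varepsilon)$.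

Fix $\xi,\zeta,\varepsilon$, and put $\varepsilon_k=\varepsilon2^{-k-2}$.

**Step 2: what the tree must satisfy.** We want to attach to a typical $T$ a coherent sequence of finite systems, so we build families of disjoint open sets, each carrying one finite system. For each $k\ge0$ we construct a family $\mathfrak F_k$ of pairs $(W,c)$, where $W\subset\mathcal K$ is $\tau$-open and $c=(T_c;x_0^c,\dots,x_k^c;y_0^c,\dots,y_k^c)\in\mathcal C_k$, such that:

1. $T_c\in W\subseteq\mathcal U(c,\varepsilon_k)$ and $\mathrm{diam}_d\,W\le2^{-k}$;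
2. the sets $W$ belonging to different pairs of $\mathfrak F_k$ are disjoint, and their union is dense in $\mathcal K$;
3. each $(W',c')\in\mathfrak F_{k+1}$ has a parent $(W,c)\in\mathfrak F_k$ with $W'\subseteq W$ and $\|x_i^{c'}-x_i^c\|<\varepsilon_k$, $\|y_j^{c'}-y_j^c\|<\varepsilon_k$ for $i,j\le k$.

**Step 3: the root level $k=0$.** Here the systems are the prescribed vectors themselves. Let $O\subseteq\mathcal K$ be non-empty and $\tau$-open. It contains some $T_c$ with $\|T_c\|<1$: take $\rho T'$ with $T'\in O$ and $\rho<1$ close to $1$. Then $c=(T_c;\xi;\zeta)\in\mathcal C_0$, and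
$$W=O\cap\mathcal U(c,\varepsilon_0)\cap\{d(\cdot,T_c)<\tfrac12\}$$
is an open subset of $O$ such that $(W,c)$ satisfies 1. By Zorn's lemma choose a maximal family of pairs $(W,c)$, with $c$ of the form $(T_c;\xi;\zeta)$, satisfying 1 and with pairwise disjoint $W$'s. If its union were not dense, the construction just made, inside a non-empty open set $O$ disjoint from the union, would enlarge the family. So 2 holds. Call this family $\mathfrak F_0$.

**Step 4: from level $k$ to level $k+1$.** This is where Lemma 6 enters. Let $(W,c)\in\mathfrak F_k$ and let $O\subseteq W$ be non-empty and $\tau$-open. Pick $T'\in O$. Then $T'\in\mathcal U(c,\varepsilon_k)$, so Lemma 6 with $\mathcal V=O$ gives $c'\in\mathcal C_{k+1}$ with $T_{c'}\in O$ and the estimates of 3. The set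
$$W'=O\cap\mathcal U(c',\varepsilon_{k+1})\cap\{d(\cdot,T_{c'})<2^{-k-2}\}$$
is an open subset of $O$ containing $T_{c'}$, of diameter at most $2^{-k-1}$, so $(W',c')$ satisfies 1 at level $k+1$. As before, a maximal family of pairs $(W',c')$ that satisfy 1, and satisfy 3 relative to $(W,c)$, with pairwise disjoint $W'$'s, has union dense in $W$. Let $\mathfrak F_{k+1}$ be the union of these families over all $(W,c)\in\mathfrak F_k$. Sets below different parents are disjoint because the parents are, and the total union is dense because it is dense in each $W$ and the $W$'s have dense union.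

**Step 5: the comeager set, and the limit.** Let
$$G=\bigcap_{k\ge0}\ \bigcup_{(W,c)\in\mathfrak F_k}W .$$
This is a countable intersection of dense open sets, hence a dense $G_\delta$ by the Baire category theorem (Fact 1). We show $G\subseteq\mathcal G(\xi,\zeta,\varepsilon)$. Let $T\in G$. By disjointness there is, for each $k$, exactly one $(W_k,c_k)\in\mathfrak F_k$ with $T\in W_k$. The parent of $(W_{k+1},c_{k+1})$ has an open set containing $W_{k+1}\ni T$, so by uniqueness it is $(W_k,c_k)$.

Both $T$ and $T_{c_k}$ lie in $W_k$, so $d(T,T_{c_k})\le2^{-k}$, and $T_{c_k}\to T$ in $\tau$, hence in $\mathtt{SOT}$. By 3, $\|x_i^{c_{k+1}}-x_i^{c_k}\|<\varepsilon_k$ for $k\ge i$, and similarly for the $y_j$. Since $\sum\varepsilon_k<\infty$, these sequences are Cauchy. Let $x_i$ and $y_j$ be the limits. As $x_0^{c_0}=\xi$ and $y_0^{c_0}=\zeta$,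
$$\|x_0-\xi\|\le\sum_{k\ge0}\varepsilon_k=\frac\varepsilon2<\varepsilon,\qquad\|y_0-\zeta\|\le\frac\varepsilon2<\varepsilon .$$
Finally, let $(i,j)\ne(0,0)$ and $n\ge0$. For every $k\ge\max(i,j)$ we have $(i,j)\in I_k$ and $c_k\in\mathcal C_k$, so $\langle T_{c_k}^nx_i^{c_k},y_j^{c_k}\rangle=\delta_{ij}\delta_{n0}$. By (2), $T_{c_k}^nx_i^{c_k}\to T^nx_i$ in norm, and $y_j^{c_k}\to y_j$ in norm, so $\langle T^nx_i,y_j\rangle=\delta_{ij}\delta_{n0}$. This is (1), so $T\in\mathcal G(\xi,\zeta,\varepsilon)$, and Theorem 2 is proved. $\blacksquare$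

With $\mathcal K=\mathcal P_1(\ell_q)$, Corollary 3 follows for both topologies and every $1<q<\infty$: a typical positive contraction on $\ell_q$ has a non-trivial invariant subspace, namely $\overline{\mathrm{span}}\{T^nx_i:n\ge1,\,i\ge1\}+\mathbb Cx_1$.
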